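# A cyclic contest on $\mathbb Z/311$ and a curvature flow that does not settle

## 1. Thirty residues modulo 311

Work in $\Gamma=\mathbb Z/311$. Since $6^5=7776=25\cdot 311+1$, multiplication by $6$ is a permutation of $\Gamma$ of order $5$. For $i\in\mathbb Z/5$ put
$$f_i=6^i,\qquad b_i=35\cdot 6^i,\qquad a_i=19\cdot 6^i .$$
Explicitly, for $i=0,1,2,3,4$ and modulo $311$,
$$f=(1,6,36,-95,52),\qquad b=(35,-101,16,96,-46),\qquad a=(19,114,62,61,55).$$
Let $A=\{a_i\}$, $B=\{b_i\}$, $F=\{f_i\}$ and
$$S=\pm A\cup\pm B\cup\pm F .$$
The fifteen absolute values are distinct, nonzero and at most $114$, so $|S|=30$. The three classes are tied together by three relations,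
$$a_0=19=35-16=b_0-b_2,\qquad b_0=35=36-1=f_2-f_0,\qquad f_0=1=62-61=a_2-a_3,$$
and by what one obtains from them by multiplying by powers of $6$. So each $a$ is a difference of two $b$'s, each $b$ is a difference of two $f$'s, and each $f$ is a difference of two $a$'s. We shall see that, up to sign, these are the only ways in which three elements of $S$ can sum to zero.

Let $G=\mathrm{Cay}(\Gamma,S)$: the vertices are the elements of $\Gamma$, and $x\sim y$ iff $y-x\in S$. (A small example of this construction: $\mathrm{Cay}(\mathbb Z/5,\{1,-1\})$ is the $5$-cycle.) The graph $G$ is simple because $0\notin S=-S$, and connected because $1\in S$. Its triangles through the vertex $0$ are governed by the zero-sum triples in $S$.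

The graph serves to test a convergence question. There is a flow on transition probabilities of a finite graph in which the probability $p_{xy}$ is influenced by $p_{yx}$ and by the triangles through the edge $\{x,y\}$. On $G$, with suitably symmetric initial data, the flow collapses to six variables grouped in three pairs. The cyclic pattern "$a$ from $b$, $b$ from $f$, $f$ from $a$" turns into a rock–paper–scissors contest among the three pairs, and we shall prove that this contest almost never settles down.

## 2. Weighting schemes, the flow, and three computations by hand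

Throughout, $G=(V,E)$ is a finite, simple, connected, undirected graph (unmixed: no one-sided edges) with at least two vertices, and $S_1(x)$ is the set of neighbors of $x$.

**Definition (weighting schemes).** A *weighting scheme* is a matrix $P=(p_{xy})_{x,y\in V}$ with $p_{xy}\ge0$ and $p_{xy}=0$ unless $x=y$ or $\{x,y\}\in E$. It is *Markovian* if $\sum_y p_{xy}=1$ for every $x$. The number $p_{xx}$ is the *laziness* at $x$. The weighted graph $(G,P)$ is *non-degenerate* if $p_{xy}>0$ for all adjacent $x,y$, in both directions.

For example, the simple random walk, $p_{xy}=1/|S_1(x)|$ for $y\sim x$, is non-degenerate Markovian without laziness. In general $p_{xy}\neq p_{yx}$, and this asymmetry is what matters below.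

**Standing hypothesis.** The initial scheme $P_0=P(0)$ is non-degenerate Markovian without laziness: $p_{xy}(0)>0$ whenever $\{x,y\}\in E$, $p_{xx}(0)=0$, and $\sum_{y\in S_1(x)}p_{xy}(0)=1$ for all $x$.

**Definition (the flow).** The Bakry–Émery curvature flow $(G,P(t))_{t\ge0}$ with the Markovian normalization $C_x(t)=K_{P(t),\infty}^{d(x,\cdot)}(x)$ is, explicitly, the solution with $P(0)=P_0$ of the following system. The laziness is constant, $p_{xx}(t)=p_{xx}(0)=0$. One has $p_{xy}(t)=0$ for all $t$ if $y\neq x$ and $y\notin S_1(x)$. For $y\in S_1(x)$, with $y',y''$ always ranging over $S_1(x)$,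
$$p_{xy}'=p_{xy}\Big(-4p_{yx}-2\sum_{y'\ne y}p_{yy'}+\frac{4}{D_x}\sum_{y'}p_{xy'}p_{y'x}+\frac{1}{D_x}\sum_{y',y''}p_{xy'}p_{y'y''}-p_{yy}\Big)+\sum_{y'\ne y}p_{xy'}p_{y'y},\tag{1}$$
where $D_x=\sum_{y'\in S_1(x)}p_{xy'}=1-p_{xx}$.

Under the standing hypothesis $D_x=1$ for all $t$ and $p_{yy}=0$, so the right-hand side is polynomial. Each term has a meaning for the random walk: $p_{yx}$ is the chance to step straight back, $\sum_{y'\neq y}p_{yy'}$ is the chance to step from $y$ to a common neighbor of $x$ and $y$, $\sum_{y'}p_{xy'}p_{y'x}$ is the chance to be back at $x$ after two steps, and the last sum is the chance to go from $x$ to $y$ in two steps through a common neighbor. No knowledge of curvature is needed below: system (1) is our definition.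

We use the following known facts: for such initial conditions the flow is well defined for all $t\ge0$, it preserves the Markovian property, and $(G,P(t))$ is non-degenerate for all $t\ge0$.

The question comes from the paper of David Cushing, Supanat Kamtue, Shiping Liu, Florentin Münch, Norbert Peyerimhoff and Ben Snodgrass, "Bakry-Émery curvature sharpness and curvature flow in finite weighted graphs. II. Implementation", arXiv:2212.12401 (2022).

**Conjecture.** For every $G$ and every $P_0$ as above, $\lim_{t\to\infty}P(t)$ exists.

**One edge.** On $K_2$ we have $p_{xy}=p_{yx}=1$ and $p_{xy}'=1\cdot(-4+4)=0$. Nothing moves.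

**The path with four vertices.** On $1-2-3-4$ we have $p_{12}=p_{43}=1$. Write $q=p_{23}$, $r=p_{32}$, so $p_{21}=1-q$ and $p_{34}=1-r$. There are no triangles, so only the terms with factor $4$ survive:
$$q'=4q\big((1-q)\cdot1+qr-r\big)=4q(1-q)(1-r),\qquad r'=4r(1-r)(1-q).$$
Both functions increase and are at most $1$, so they converge. Moreover $(\ln q)'=(\ln r)'$, so $q/r$ is constant. The limits cannot both be below $1$, since then $q'$ would stay bounded away from $0$. Hence the larger of $q,r$ tends to $1$ and the ratio is kept: the flow converges, but the limit remembers the starting point.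

**The triangle, with rotational symmetry.** On $\mathbb Z/3$ let $p_{i,i+1}=p$ and $p_{i,i-1}=q=1-p$. Rotation preserves these data, so they keep this form. For $x=0$, $y=1$ the terms of (1) are $p_{yx}=q$, $\sum_{y'\ne y}p_{yy'}=p_{12}=p$, $\sum_{y'} p_{xy'}p_{y'x}=2pq$, $\sum p_{xy'}p_{y'y''}=p^2+q^2$, and $p_{02}p_{21}=q^2$. Since $8pq+p^2+q^2=1+6pq$ and $1=p+q$,
$$p'=p(1+6pq-4q-2p)+q^2=q^2-p^2-3pq(1-2p)=(1-2p)(1-3pq).$$
As $pq\le\frac14$, the second factor is at least $\frac14$, so $p\to\frac12$. The flow makes the walk symmetric.

All three cases converge, but the conjecture is false. On the graph of Section 1 choose $\alpha_\pm,\beta_\pm,\varphi_\pm>0$ with $5(\alpha_++\alpha_-+\beta_++\beta_-+\varphi_++\varphi_-)=1$ and set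
$$p_{x,x+s}(0)=\pi_s,\qquad \pi=\alpha_\pm\text{ on }\pm A,\quad \pi=\beta_\pm\text{ on }\pm B,\quad \pi=\varphi_\pm\text{ on }\pm F.\tag{2}$$
Each class has five elements, so this is a non-degenerate Markovian scheme without laziness.

**Theorem 1.** For Lebesgue-almost every choice of $(\alpha_\pm,\beta_\pm,\varphi_\pm)$ in this $5$-dimensional open simplex, the flow $(G,P(t))$ starting at (2) does not converge as $t\to\infty$. In particular the conjecture is false.

The statement concerns almost every member of an explicit $5$-parameter family. Nothing is claimed about an open set in the space of *all* initial schemes on $G$.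

## 3. Without triangles the flow is a gradient flow

The first thing to try is to prove convergence by finding a function that decreases along the flow. When there are no triangles this works completely.

**Theorem 2.** If $G$ is triangle-free, then the flow converges for every initial condition satisfying the standing hypothesis.

We recall one classical tool.

**Łojasiewicz's gradient inequality.** Let $H$ be real-analytic near a point $s^*$ of a real-analytic Riemannian manifold. Then there are $K,r>0$ and $\theta\in[\frac12,1)$ with $|\operatorname{grad}H(s)|\ge K|H(s)-H(s^*)|^\theta$ for all $s$ within distance $r$ of $s^*$.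

One usually states it in $\mathbb R^n$. An analytic chart transfers it, because near $s^*$ the Riemannian and the chart norms are comparable. Example: for $H(s)=s^4$ at $s^*=0$ one has $|H'|=4|s|^3=4|H|^{3/4}$, so $\theta=\frac34$.

**Step 1. Strip the equation.** *The aim is to see which terms survive.* If $x\sim y$ have no common neighbor, then every term of (1) with a factor $p_{yy'}$, $p_{y'y''}$ or $p_{y'y}$, where $y,y',y''\in S_1(x)$, vanishes. Hence
$$p_{xy}'=4p_{xy}(A_x-p_{yx}),\qquad A_x=\sum_{y}p_{xy}p_{yx}.$$

**Step 2. Find the potential.** *The aim is to recognize a gradient after a change of variables.* Put $s_{xy}=\sqrt{p_{xy}}>0$ for adjacent $x,y$. Then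
$$s_{xy}'=\frac{p_{xy}'}{2s_{xy}}=2s_{xy}(A_x-s_{yx}^2),$$
and $s$ moves in $\mathbb S=\prod_x\{s_{x\cdot}:\sum_y s_{xy}^2=1\}$, a product of spheres, which is a compact real-analytic manifold. Let
$$H(s)=\sum_{\{x,y\}\in E}s_{xy}^2s_{yx}^2,\qquad \frac{\partial H}{\partial s_{xy}}=2s_{xy}s_{yx}^2 .$$
The gradient on $\mathbb S$ is obtained by subtracting, in the sphere at $x$, the radial part. Its coefficient is $\sum_y s_{xy}\cdot2s_{xy}s_{yx}^2=2A_x$. So $(\operatorname{grad}_{\mathbb S}H)_{xy}=2s_{xy}(s_{yx}^2-A_x)$, that is,
$$s'=-\operatorname{grad}_{\mathbb S}H(s).$$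

**Step 3. Bound the length of the trajectory.** *A decreasing function alone does not give a limit, since the trajectory could drift along a level set; finite length does.* By compactness there is an $\omega$-limit point $s^*$, that is, $s(t_k)\to s^*$ for some $t_k\to\infty$. Since $\frac{d}{dt}H=-|\operatorname{grad}H|^2\le0$, we get $H(s(t))\downarrow H^*:=H(s^*)$. If $H(s(t_0))=H^*$ for some $t_0$, then $H$ is constant from then on, so the gradient vanishes and the trajectory is stationary. Otherwise $H>H^*$ throughout. Take $K,r,\theta$ from the gradient inequality at $s^*$, with distances measured in the ambient Euclidean norm (shrink $r$ and $K$ if needed). As long as $|s(t)-s^*|<r$,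
$$-\frac{d}{dt}(H-H^*)^{1-\theta}=(1-\theta)(H-H^*)^{-\theta}|\operatorname{grad}H|^2\ge(1-\theta)K|\operatorname{grad}H|=(1-\theta)K|s'| .$$
Choose a time $t_1$ with $|s(t_1)-s^*|<r/3$ and $(H(s(t_1))-H^*)^{1-\theta}<(1-\theta)Kr/3$. Integrating, the length travelled after $t_1$ while inside the ball is less than $r/3$. So the trajectory stays within $2r/3$ of $s^*$ and never leaves the ball, its total length is finite, and $s(t)$ converges. Hence $P(t)$ converges. $\blacksquare$

With triangles, the terms $p_{yy'}$ and $p_{xy'}p_{y'y}$ enter, and Step 2 is the step that breaks. The remark at the end of Section 8 makes this exact for our example: near certain equilibria the reduced flow is not a gradient flow for any choice of function and Riemannian metric.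

## 4. The zero-sum triples of $S$

*This section determines all triangles of $G$, hence all terms that will appear in (1).*

**Lemma 1.** The unordered triples $\{r,s,t\}\subset S$ (repetitions a priori allowed) with $r+s+t=0$ are exactly the following fifteen ($i\in\mathbb Z/5$) and their negatives:
$$\mathrm{(I_i)}\ \{a_i,\,b_{i+2},\,-b_i\},\qquad \mathrm{(II_i)}\ \{b_i,\,f_i,\,-f_{i+2}\},\qquad \mathrm{(III_i)}\ \{f_i,\,a_{i+3},\,-a_{i+2}\}.$$

*Proof.* **The listed triples are zero-sum and distinct.** For $i=0$ the three sums vanish by the three relations of Section 1; multiplying by $6^i$ gives the rest. The types involve, up to sign, the classes $(A,B,B)$, $(B,F,F)$, $(F,A,A)$, so triples of different types differ. Within type I a triple contains exactly one element of $\pm A$, namely $a_i$ for $\mathrm{(I_i)}$ and $-a_i$ for its negative, and this element determines the triple. The same holds for type II with $\pm B$ and for type III with $\pm F$. So we have listed $30$ distinct triples.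

**There are no others.** We count. Write $S=\pm M$ with
$$M=\{1,6,16,19,35,36,46,52,55,61,62,95,96,101,114\}.$$
Take the representatives in $[-114,114]$. Three of them have a sum of absolute value at most $342<622$, so a zero-sum triple modulo $311$ has integer sum $0$ or $\pm311$. If the integer sum is $0$, two terms have one sign and one has the other, so up to a global sign the triple is a solution of $x+y=z$ with $x\le y$ in $M$. If the sum is $\pm311$, then up to a global sign it is $311$, and all three terms are positive, because two positive terms give at most $228$. So the triple is a solution of $x+y+z=311$ in $M$.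

*Solutions of $x+y=z$.* For each $z\in M$ we run through all $x\in M$ with $x\le z/2$ and write down $z-x$; the differences that lie in $M$ are in parentheses.

- $z=1$: no $x$. $z=6$: $5$. $z=16$: $15,10$. $z=19$: $18,13$. None.
- $z=35$: $34,29,(19)$. This gives $16+19$.
- $z=36$: $(35),30,20$. This gives $1+35$.
- $z=46$: $45,40,30,27$. None.
- $z=52$: $51,(46),(36),33$. This gives $6+46$ and $16+36$.
- $z=55$: $54,49,39,(36)$. This gives $19+36$.
- $z=61$: $60,(55),45,42$. This gives $6+55$.
- $z=62$: $(61),56,(46),43$. This gives $1+61$ and $16+46$.
- $z=95$: $94,89,79,76,60,59,49$. None.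
- $z=96$: $(95),90,80,77,(61),60,50$. This gives $1+95$ and $35+61$.
- $z=101$: $100,(95),85,82,66,65,(55)$. This gives $6+95$ and $46+55$.
- $z=114$: $113,108,98,(95),79,78,68,(62),59$. This gives $19+95$ and $52+62$.

The total is $1+1+2+1+1+2+2+2+2=14$.

*Solutions of $x+y+z=311$ with $x\le y\le z$.* Here $z\ge104$, so $z=114$, $x+y=197$, and $x\ge197-114=83$, $x\le98$. Thus $x\in\{95,96\}$. For $x=95$ we would need $102\notin M$; for $x=96$ we get $y=101\in M$. One solution.

So there are $15$ solutions, each giving one triple and its negative: at most $30$ triples. The $30$ listed ones exhaust them. $\square$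

Note that every zero-sum triple has three distinct entries, since the fifteen absolute values are distinct.

## 5. From thirty probabilities to six functions

**Step 1. Symmetry.** *This reduces the unknown matrix to six functions of time.* Let $g$ be an automorphism of $G$ that preserves $P(0)$, and put $P^g_{xy}=p_{gx,gy}$. The right-hand side of (1) is built from sums over neighbors, which $g$ permutes, so $P^g$ solves (1) with the same initial value. The right-hand side is polynomial, so solutions are unique and $P^g=P$. Apply this to the translations and to multiplication by $6$, which maps each of the classes $\pm A$, $\pm B$, $\pm F$ to itself, so that $6S=S$. Therefore $p_{x,x+s}(t)=\pi_s(t)$, and since multiplication by $6$ is transitive on each class, $\pi(t)$ is constant on each of the six classes. We keep writing $\alpha_\pm,\beta_\pm,\varphi_\pm$ for these six functions of $t$.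

**Step 2. The system in terms of triples.** *This makes the triangles visible.* Put $x=0$, $y=s$ in (1):
$$\pi_s'=\pi_s\big(C-4\pi_{-s}-2R_s\big)+Q_s,\qquad R_s=\sum_{r\in S,\ s+r\in S}\pi_r,\qquad Q_s=\sum_{r,q\in S,\ r+q=s}\pi_r\pi_q,\tag{3}$$
with $C=4\sum_s\pi_s\pi_{-s}+\sum_s\pi_sR_s$ independent of $s$. A term $\pi_r$ of $R_s$ corresponds to the zero-sum triple $\{s,r,-(s+r)\}$. A term $\pi_r\pi_q$ of $Q_s$ corresponds to the zero-sum triple $\{s,-r,-q\}$. Since triples have distinct entries, each triple $\{s,r,t\}$ containing $s$ contributes $\pi_r+\pi_t$ to $R_s$ and $2\pi_{-r}\pi_{-t}$ to $Q_s$ (both orders of the pair).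

**Step 3. The class $A$.** By Lemma 1 the triples containing $a_i$ are
$$\{a_i,b_{i+2},-b_i\},\qquad\{f_{i+2},a_i,-a_{i+4}\},\qquad\{-f_{i+3},-a_{i+1},a_i\},$$
namely $\mathrm{(I_i)}$, $\mathrm{(III_{i+2})}$ and the negative of $\mathrm{(III_{i+3})}$. Hence
$$R_{a_i}=\beta_++\beta_-+\varphi_++\varphi_-+2\alpha_-,\qquad Q_{a_i}=2\beta_+\beta_-+2\alpha_+(\varphi_++\varphi_-).$$
In (3) the contribution $-2\alpha_+(\varphi_++\varphi_-)$ from $R$ cancels against the one from $Q$:
$$\alpha_+'=\alpha_+\big(C-8\alpha_--2(\beta_++\beta_-)\big)+2\beta_+\beta_- .$$
The set of zero-sum triples is closed under negation, so the same equation holds with $+$ and $-$ exchanged.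

**Step 4. The classes $B$ and $F$.** The triples containing $b_i$ are $\{b_i,f_i,-f_{i+2}\}$, $\{a_{i-2},b_i,-b_{i-2}\}$, $\{-a_i,-b_{i+2},b_i\}$. They give
$$R_{b_i}=\varphi_++\varphi_-+\alpha_++\alpha_-+2\beta_-,\qquad Q_{b_i}=2\varphi_+\varphi_-+2\beta_+(\alpha_++\alpha_-).$$
The triples containing $f_i$ are $\{f_i,a_{i+3},-a_{i+2}\}$, $\{b_i,f_i,-f_{i+2}\}$, $\{-b_{i-2},-f_{i-2},f_i\}$. They give
$$R_{f_i}=\alpha_++\alpha_-+\beta_++\beta_-+2\varphi_-,\qquad Q_{f_i}=2\alpha_+\alpha_-+2\varphi_+(\beta_++\beta_-).$$
With the same cancellation,
$$\beta_+'=\beta_+\big(C-8\beta_--2(\varphi_++\varphi_-)\big)+2\varphi_+\varphi_-,\qquad \varphi_+'=\varphi_+\big(C-8\varphi_--2(\alpha_++\alpha_-)\big)+2\alpha_+\alpha_-,$$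
and likewise with signs exchanged.

**Step 5. Rescaling.** *This makes the total mass equal to $1$.* Put $a_\pm=5\alpha_\pm$, $b_\pm=5\beta_\pm$, $f_\pm=5\varphi_\pm$, $c=5C$, and use the time $\tau=t/5$ with $'=d/d\tau$. From here on $a_\pm,b_\pm,f_\pm$ are these real functions; the residues $a_i,b_i,f_i$ have done their work. Write
$$X=a_++a_-,\quad Y=b_++b_-,\quad Z=f_++f_-,\quad u=a_+a_-,\quad v=b_+b_-,\quad w=f_+f_-,\quad E=u+v+w.$$
With $\kappa=8$ we obtain
$$\begin{aligned} a_\pm'&=a_\pm(c-\kappa a_\mp-2Y)+2v\\ b_\pm'&=b_\pm(c-\kappa b_\mp-2Z)+2w\\ f_\pm'&=f_\pm(c-\kappa f_\mp-2X)+2u\end{aligned}\qquad X+Y+Z=1,\quad c=2(XY+YZ+ZX)+(2\kappa-4)E .\tag{4}$$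
The constraint $X+Y+Z=1$ is the Markovian property. It forces the formula for $c$, since adding all six equations gives
$$0=(X+Y+Z)'=c-2(XY+YZ+ZX)-2\kappa E+4E.$$

So far $\kappa=8$, but everything below works for $\kappa>4$, and Section 9 needs this. Let $\Delta^\circ$ be the open simplex of points with all six coordinates positive and $X+Y+Z=1$; it has dimension $5$. It is positively invariant under (4), in which $c$ is defined by the displayed formula. Indeed $(X+Y+Z)'=c\,(X+Y+Z-1)$, so the hyperplane is invariant. As long as all coordinates are positive we have $c\ge0$ and, for instance, $a_+'\ge-(\kappa+2)a_+$, so $a_+(\tau)\ge a_+(0)e^{-(\kappa+2)\tau}$; the same bound holds for the other coordinates. Hence no coordinate can reach $0$ in finite time. The solution stays in a bounded set and exists for all $\tau\ge0$.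

## 6. The one-sided contest, and why it is not yet an answer

Look at (4) on the face $a_-=b_-=f_-=0$. This face is invariant, since $u=v=w=0$ there and each of $a_-',b_-',f_-'$ vanishes. The system becomes
$$X'=X(c-2Y),\qquad Y'=Y(c-2Z),\qquad Z'=Z(c-2X),\qquad c=2(XY+YZ+ZX).$$
This is a rock–paper–scissors contest: $Y$ harms $X$, $Z$ harms $Y$, $X$ harms $Z$.

**Warm-up.** A solution on the face that starts with $X,Y,Z>0$, not all equal to $\frac13$, does not converge.

Positivity persists, since each equation has the form $X'=X\cdot(\dots)$. We have
$$(\ln XYZ)'=3c-2=6(XY+YZ+ZX)-2\le0,$$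
with equality only at the center $(\frac13,\frac13,\frac13)$. So $XYZ$ decreases from a value below $\frac1{27}$, and the center cannot be the limit. Suppose some other limit exists. If the limiting value of $c-2Y$ were positive, $\ln X$ would tend to $+\infty$; so $c\le 2Y$ in the limit, and similarly $c\le2Z$, $c\le2X$. If $m$ is the smallest limiting value and $k,l$ are the other two, then $m\ge\frac c2=m(1-m)+kl$, so $m^2\ge kl\ge m^2$. Either $m>0$ and $k=l=m=\frac13$, which is excluded, or $m=0$ and one further coordinate vanishes. So the limit is a vertex, say $X\to1$, $Y,Z\to0$, the other cases being cyclic copies. For large $\tau$ we have $Z'\le-Z$ and $Y'\ge-2ZY\ge-\frac18Y$, so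
$$(Z/Y^2)'\le-\tfrac34\,Z/Y^2,\qquad\text{hence } Z/Y^2\to0.$$
But $c-2Z=2XY-2Z(1-X-Y)=2XY-2Z^2$, which is then positive for large $\tau$. So $Y$ increases eventually, contradicting $Y\to0$.

This is not a counterexample to the conjecture. On the face, $p_{x,x+s}=0$ for $s\in-A\cup-B\cup-F$, so the scheme is degenerate. Non-degeneracy forces all six variables to be positive, and then the argument above breaks at a definite place. From (4),
$$X'=X(c-2Y)-2\kappa u+4v,$$
and cyclically, so
$$(\ln XYZ)'=3c-2-2\kappa\Big(\frac uX+\frac vY+\frac wZ\Big)+4\Big(\frac vX+\frac wY+\frac uZ\Big).$$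
Since $u\le X^2/4$, and similarly for $v,w$, the $\kappa$-terms are at least $-\frac\kappa2(X+Y+Z)=-\frac\kappa2$. So the derivative is at least $4v/X-2-\frac\kappa2$, which is positive as soon as $v>(\kappa+4)X/8$. The product term $2v$, which feeds $X$ when $X$ is small, destroys the monotonicity. It also destroys the bound $c\le2Y$ at a limit, because $(\ln X)'$ is no longer $c-2Y$.

What is needed are quantities that see only the factor $c-2Y$ and not the products. Within each pair, the products $u$ and $v$ enter the equations of $a_+$ and $a_-$ in the same way, so they disappear from the difference $a_+-a_-$.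

## 7. Differences within the pairs restrict the limits

From (4) we record
$$u'=u(2c-\kappa X-4Y)+2vX,\quad Y'=Y(c-2Z)-2\kappa v+4w,\quad Z'=Z(c-2X)-2\kappa w+4u.\tag{5}$$
The first line of this is $a_+'a_-+a_+a_-'=u(2c-\kappa(a_-+a_+)-4Y)+2v(a_-+a_+)$, and the other two are sums of two equations. For $D_a=a_+-a_-$, $D_b=b_+-b_-$, $D_f=f_+-f_-$, both the terms $\mp\kappa u$ and the terms $\pm2v$ cancel:
$$D_a'=D_a(c-2Y),\qquad D_b'=D_b(c-2Z),\qquad D_f'=D_f(c-2X).\tag{6}$$
So a difference that is nonzero at time $0$ stays nonzero. We now aim at the following statement.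

**Proposition 2.** Let $\kappa>4$. For Lebesgue-almost every initial point in $\Delta^\circ$ the solution of (4) does not converge as $\tau\to\infty$.

**Step 1. The possible limits.** *This cuts the candidates down to finitely many points.* Suppose a solution in $\Delta^\circ$ with $D_aD_bD_f\ne0$ at $\tau=0$ converges. In this step let $X,Y,Z,u,v,w,c,E$ denote the limiting values. By (6),
$$\ln|D_a(\tau)|=\ln|D_a(0)|+\int_0^\tau(c-2Y).$$
If the integrand had a positive limit, $|D_a|$ would be unbounded; but $|D_a|\le1$. So $c\le2Y$ at the limit, and in the same way $c\le2Z$ and $c\le2X$. Let $m$ be the smallest of $X,Y,Z$ and $k,l\ge m$ the other two. Then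
$$m\ \ge\ \frac c2\ =\ m(k+l)+kl+(\kappa-2)E\ =\ m(1-m)+kl+(\kappa-2)E,$$
that is,
$$m^2\ \ge\ kl+(\kappa-2)E\ \ge\ m^2+(\kappa-2)E .$$
Since $\kappa>2$ and $E\ge0$, we get $E=0$ and $kl=m^2$. If $m>0$, then $k,l\ge m$ and $kl=m^2$ force $k=l=m=\frac13$. If $m=0$, then $kl=0$. So the limit is one of the following.

- A **center**: $X=Y=Z=\frac13$ and $u=v=w=0$. There are eight such points, one for each choice of which of $a_\pm$, which of $b_\pm$ and which of $f_\pm$ equals $\frac13$.
- A **vertex**: one of $X,Y,Z$ equals $1$, the other two are $0$, and $E=c=0$.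

**Step 2. Vertices are impossible.** *At the vertex $X=1$ the rates in (6) are $c-2Y=0$, $c-2Z=0$, $c-2X=-2$. The first two are borderline, so we must see with which sign $c-2Z$ tends to $0$.* System (4) is invariant under the cyclic relabelling $a\to b\to f\to a$, so suppose $X\to1$, $Y,Z\to0$, $u,v,w,c\to0$. The heuristic is this: $u$ is damped strongly and fed only by $2vX\le\frac12Y^2$; $Z$ is damped and fed only by $4u$; and $Y$ decays slowly at worst. So both $u$ and $Z$ should be $O(Y^2)$, which is negligible against $Y$.

We use (5) together with $v\le Y^2/4$, $w\ge0$, $c\ge0$, $X\le1$. For all large $\tau$,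
$$u'\le-3u+\tfrac12Y^2,\qquad Y'\ge Y\big(-2Z-\tfrac\kappa2Y\big)\ge-\tfrac18Y,\qquad Z'\le-Z+4u .$$
The first holds because $2c-\kappa X-4Y\to-\kappa<-4$, the second because $Y,Z\to0$, and the third because $c-2X\to-2$ and $-2\kappa w\le0$.

Recall that $\rho'\le-h\rho+g$ on $[\tau_0,\infty)$ with constants $h>0$, $g$ implies $\rho(\tau)\le\frac gh+e^{-h(\tau-\tau_0)}\big(\rho(\tau_0)-\frac gh\big)$, so $\limsup\rho\le g/h$.

Put $\rho=u/Y^2$. Then
$$\rho'=\frac{u'}{Y^2}-2\rho\frac{Y'}{Y}\le-3\rho+\tfrac12+\tfrac14\rho=-\tfrac{11}4\rho+\tfrac12,$$
so $\limsup\rho\le\frac2{11}<\frac14$, and eventually $\rho\le\frac14$.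

Put $\sigma=Z/Y^2$. Then eventually
$$\sigma'=\frac{Z'}{Y^2}-2\sigma\frac{Y'}{Y}\le-\sigma+4\rho+\tfrac14\sigma\le-\tfrac34\sigma+1,$$
so $\limsup\sigma\le\frac43<2$, and eventually $Z\le2Y^2$.

Now drop the nonnegative term $(2\kappa-4)E$ from $c$ and use $1-X-Y=Z$:
$$c-2Z\ \ge\ 2(XY+YZ+ZX)-2Z\ =\ 2XY-2Z(1-X-Y)\ =\ 2XY-2Z^2\ \ge\ 2XY-8Y^4\ =\ 2Y(X-4Y^3)\ >\ 0$$
for all large $\tau$, since $Y>0$, $Y\to0$ and $X\to1$. By (6), $|D_b|$ is eventually nondecreasing, and it is positive. But $|D_b|\le Y\to0$, a contradiction. By the cyclic relabelling, the vertex $Y=1$ is excluded in the same way with $D_f$ in place of $D_b$, and the vertex $Z=1$ with $D_a$.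

What remains of the proof of Proposition 2 is the treatment of the centers.

## 8. The centers are saddles

At a center all three rates in (6) vanish, and some solutions may really converge there. The claim is that they are exceptional.

An equilibrium of an ODE is *hyperbolic* if no eigenvalue of its linearization has real part $0$. For instance, $(\xi',\eta')=(-\xi,\eta)$ is hyperbolic at the origin, and the only points whose orbits converge to the origin are those on the line $\eta=0$, a null set in the plane. The stable manifold theorem (e.g. Perko, *Differential Equations and Dynamical Systems*, §2.7) says that near a hyperbolic equilibrium $e$ the general picture is the same: there are a neighborhood of $e$ and a $C^1$ embedded disc $W^s_{loc}(e)$, of dimension equal to the number of eigenvalues with negative real part, such that every point whose forward orbit stays in the neighborhood and converges to $e$ lies in $W^s_{loc}(e)$.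

**Step 3. Linearization.** *This counts stable and unstable directions.* System (4) is invariant under each of the exchanges $a_+\leftrightarrow a_-$, $b_+\leftrightarrow b_-$, $f_+\leftrightarrow f_-$. So it suffices to treat the center $e$ with $a_+=b_+=f_+=\frac13$, $a_-=b_-=f_-=0$. There $c=2\cdot3\cdot\frac19=\frac23$, and $e$ is an equilibrium, since for instance $a_+'=\frac13(\frac23-0-\frac23)=0$.

Use coordinates $(a_-,b_-,f_-,X,Y)$ on the $5$-dimensional hyperplane $X+Y+Z=1$. The face $\{a_-=b_-=f_-=0\}$ is invariant, so at $e$ the derivatives of $a_-',b_-',f_-'$ with respect to $X,Y$ vanish. The Jacobian is block triangular, and its eigenvalues are those of two diagonal blocks.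

*Minus block.* Differentiating $a_-'=a_-(c-\kappa a_+-2Y)+2b_+b_-$ at $e$ gives
$$\delta a_-'=\big(\tfrac23-\tfrac\kappa3-\tfrac23\big)\delta a_-+\tfrac23\,\delta b_-=-\tfrac\kappa3\,\delta a_-+\tfrac23\,\delta b_-,$$
and cyclically. The block is $-\frac\kappa3I+\frac23\cdot(\text{cyclic shift})$. With eigenvectors $(1,\omega,\omega^2)$, $\omega^3=1$, its eigenvalues are $-\frac\kappa3+\frac23\omega$. All real parts are at most $-\frac{\kappa-2}3<0$.

*Face block.* On the face we have the one-sided contest of Section 6. For tangent vectors, $\delta X+\delta Y+\delta Z=0$, and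
$$\delta c=2\big((Y+Z)\delta X+(X+Z)\delta Y+(X+Y)\delta Z\big)=\tfrac43(\delta X+\delta Y+\delta Z)=0.$$
So $\delta X'=\frac13(\delta c-2\delta Y)=-\frac23\delta Y$, and similarly $\delta Y'=-\frac23\delta Z=\frac23(\delta X+\delta Y)$. The matrix
$$\begin{pmatrix}0&-\frac23\\[2pt] \frac23&\frac23\end{pmatrix}$$
has trace $\frac23$ and determinant $\frac49$, so its eigenvalues are $\frac13\pm\frac i{\sqrt3}$.

Hence $e$ is hyperbolic with a $3$-dimensional stable and a $2$-dimensional unstable space.

**Step 4. From local to global.** *This shows that all initial points attracted by a center form a null set.* The vector field (4) is defined on the whole hyperplane, so it does not matter that $e$ lies on the boundary of $\Delta^\circ$. Every orbit that converges to $e$ eventually lies in $W^s_{loc}(e)$, a $C^1$ embedded disc of dimension $3$ in a space of dimension $5$, hence a null set. Let $\phi_n:\Delta^\circ\to\Delta^\circ$ be the time-$n$ map. It is injective and a local diffeomorphism, so the preimage of a null set is null: it is the image of a null set under the $C^1$ inverse map, defined on an open set.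 The points of $\Delta^\circ$ whose orbits converge to $e$ lie in
$$\bigcup_{n\ge0}\phi_n^{-1}\big(W^s_{loc}(e)\cap\Delta^\circ\big),$$
a countable union of null sets. Doing this for all eight centers, we find that the set $N\subset\Delta^\circ$ of initial points whose orbits converge to some center is null.

**Proof of Proposition 2.** The set $\{D_aD_bD_f=0\}$ is a union of three hyperplane sections of $\Delta^\circ$, hence null. Take an initial point outside $N\cup\{D_aD_bD_f=0\}$. If its solution converged, the limit would be a center or a vertex by Step 1; vertices are excluded by Step 2 and centers by the choice of the point. So the solution does not converge. $\square$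

**Proof of Theorem 1.** By Section 5, for initial conditions (2) the matrix $P(t)$ converges as $t\to\infty$ iff the corresponding solution of (4) with $\kappa=8$ converges as $\tau\to\infty$. The passage from $(\alpha_\pm,\beta_\pm,\varphi_\pm)$ to $(a_\pm,b_\pm,f_\pm)$ is multiplication by $5$, which preserves null sets. Proposition 2 gives non-convergence for almost every choice of parameters. $\blacksquare$

**Remark (where the method of Section 3 stops).** Suppose that near $e$, in the hyperplane, (4) were $-\operatorname{grad}H$ for a $C^2$ function $H$ and a continuous Riemannian metric $g$. As $e$ is an equilibrium, $H$ is critical there and the linearization is $-g(e)^{-1}\operatorname{Hess}H(e)$. This matrix is similar to the symmetric matrix $-g(e)^{-1/2}\operatorname{Hess}H(e)\,g(e)^{-1/2}$, so its eigenvalues are real. But the face block has the non-real eigenvalues $\frac13\pm\frac i{\sqrt3}$. So near $e$ system (4) is not a gradient flow for any function and metric of this kind.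

## 9. Infinitely many graphs: blowing up the vertices

Here the freedom to take any $\kappa>4$ in Proposition 2 is used.

**Theorem 3.** For $m\ge1$ let $G_m$ have vertex set $\mathbb Z/311\times\{1,\dots,m\}$, with $(g,i)\sim(g',j)$ iff $g'-g\in S$. With
$$p_{(g,i),(g+s,j)}(0)=\frac{\pi_s}m$$
and $\pi$ as in (2), the flow on $G_m$ does not converge, for almost every $(\alpha_\pm,\beta_\pm,\varphi_\pm)$.

For a picture of this construction, replace $\mathbb Z/311$ by the triangle $\mathrm{Cay}(\mathbb Z/3,\{\pm1\})$ and take $m=2$: each vertex is doubled, copies of the same vertex are not adjacent, and the result is the octahedron. The graphs $G_m$ have $311m$ vertices, so they are pairwise non-isomorphic; $G_1$ is $G$.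

*Proof.* **Step 1. Admissibility.** $G_m$ is simple because $0\notin S=-S$. It is connected because $G$ is and because $(g,i)$ and $(g,j)$ have common neighbors. Each row of $P(0)$ sums to $\sum_s m\cdot\pi_s/m=1$, and all weights on edges are positive.

**Step 2. Symmetry.** *The unknowns again reduce to six functions.* Translations and multiplication by $6$ in the first coordinate, and independent permutations of the fibers $\{g\}\times\{1,\dots,m\}$, are automorphisms preserving $P(0)$. Since $g\ne g+s$, the fiber permutations move $i$ and $j$ independently. So, as in Section 5, $p_{(g,i),(g+s,j)}(t)=\pi_s(t)/m$ with $\pi$ constant on each of the six classes.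

**Step 3. The powers of $m$.** *We insert this into (1) with $x=(0,1)$, $y=(s,1)$.* The terms are
$$p_{yx}=\frac{\pi_{-s}}m,\qquad \sum_{y'\neq y}p_{yy'}=\sum_{r\in S,\,s+r\in S}m\cdot\frac{\pi_r}m=R_s,\qquad \sum_{y'}p_{xy'}p_{y'x}=\frac1m\sum_r\pi_r\pi_{-r},$$
$$\sum_{y',y''}p_{xy'}p_{y'y''}=\sum_r m\cdot\frac{\pi_r}m R_r=\sum_r\pi_rR_r,\qquad \sum_{y'\ne y}p_{xy'}p_{y'y}=\sum_{r+q=s}m\cdot\frac{\pi_r}m\cdot\frac{\pi_q}m=\frac{Q_s}m .$$
Multiplying (1) by $m$ gives
$$\pi_s'=\pi_s\Big(C-\frac4m\pi_{-s}-2R_s\Big)+Q_s,\qquad C=\frac4m\sum_r\pi_r\pi_{-r}+\sum_r\pi_rR_r .$$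

**Step 4. The six equations.** $R_s$ and $Q_s$ are as in Section 5, so the only change is the coefficient of the return term. For instance, $-\frac4m\alpha_-$ and $-2\cdot2\alpha_-$ combine to $-(4+\frac4m)\alpha_-$. After the same rescaling we obtain (4) with $\kappa=4+\frac4m$, where $c$ is again determined by $(X+Y+Z)'=0$. Since $\kappa>4$, Proposition 2 applies. $\blacksquare$

As for Theorem 1, the statement concerns almost every member of the explicit $5$-parameter family on each $G_m$; no claim is made about an open set of all initial schemes.
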